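# Raising one prime and increasing Jacobsthal's function

## 1. Coprime integers, gaps, coverings, admissible tuples

All intervals are intervals of integers: $[x,y]$ means $\{x,x+1,\dots,y\}$, and $|J|$ is the number of elements of $J$. As usual, $\varphi$ is Euler's function and $\omega(N)$ is the number of distinct primes dividing $N$.

**Definition ($N$-coprime).** Let $N\ge 1$. An integer $x$ is $N$-coprime if $\gcd(x,N)=1$.

Whether $x$ is $N$-coprime depends only on $x$ modulo $N$, and $x$ is $N$-coprime if and only if $-x$ is. Among $N$ consecutive integers exactly $\varphi(N)$ are $N$-coprime, so for every integer $c\ge1$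

$$\text{any } cN \text{ consecutive integers contain exactly } c\,\varphi(N) \text{ $N$-coprime integers.}\tag{1}$$

Example: for $N=15$ the $N$-coprime integers in $[1,15]$ are $1,2,4,7,8,11,13,14$, and $\varphi(15)=8$.

**Definition ($N$-gap).** An $N$-gap is a pair $(a,b)$ of $N$-coprime integers $a<b$ with no $N$-coprime integer strictly between them. Its size is $b-a$.

Example: $(1,2)$, $(2,4)$, $(4,7)$ are $15$-gaps, of sizes $1,2,3$. The reflection $(-b,-a)$ and the translate $(a+N,b+N)$ of an $N$-gap are again $N$-gaps.

**Definition (Jacobsthal's function).** For a positive integer $n$, $g(n)$ is the smallest positive integer $m$ such that every set of $m$ consecutive integers contains an integer coprime to $n$.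

In terms of gaps, $g(n)$ is the largest size of an $n$-gap. Indeed, if $(a,b)$ is an $n$-gap, then $a+1,\dots,b-1$ is a run of $b-a-1$ integers with no $n$-coprime member, so $g(n)\ge b-a$. Conversely, a run of $m$ integers with no $n$-coprime member lies strictly between the last $n$-coprime integer before it and the first one after it. These form an $n$-gap $(a,b)$ with $m\le b-a-1$. Since $a+n$ is $n$-coprime whenever $a$ is, we also have $g(n)\le n$.

Examples: $g(15)=3$ from the list above. For a prime $p$, $g(p)=2$. The integers coprime to $6$ are those congruent to $\pm1$ modulo $6$, so $g(6)=4$.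

**Definition (covering).** Let $n$ be squarefree. A prime $p\mid n$ covers an integer if it divides it.

A run has no $n$-coprime member exactly when every member is covered by a prime factor of $n$. By the Chinese remainder theorem we may translate a run so that each prime $p\mid n$ covers exactly the places of a residue class modulo $p$ of our choice, independently for different $p$. So $g(n)\ge m+1$ if and only if one can choose one residue class for each prime $p\mid n$ so that these classes together contain $[1,m]$. Example: for $n=15$ the class of $1$ modulo $3$ and the class of $2$ modulo $5$ contain $[1,2]$. Translating by $8$ gives the run $9,10$.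

**Definition (termwise below).** A list of primes $q_1<\dots<q_k$ is termwise below $r_1<\dots<r_k$ if $q_i\le r_i$ for all $i$.

Example: $3,5,11$ is termwise below $3,7,11$. More generally, let $S$ be a set of $k$ primes, $q\in S$, and $r>q$ a prime not in $S$. Then the sorted list of $S$ is termwise below the sorted list of $S'=(S\setminus\{q\})\cup\{r\}$. To see this, note that for every $x$ the set $S'$ has at most as many elements $\le x$ as $S$ has. Taking for $x$ the $i$-th element of $S'$, we find at least $i$ elements of $S$ that are $\le x$, so the $i$-th element of $S$ is $\le x$.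

**Definition (admissible tuple).** Let $G\ge1$ and $b_1,\dots,b_K\in\mathbb Z$. The tuple of distinct linear forms $Gx+b_1,\dots,Gx+b_K$ is admissible if no prime $p$ divides the product $\prod_i(Gx+b_i)$ for every integer $x$.

Examples: $x,\ x+1$ is not admissible, since $x(x+1)$ is always even. Nor is $15x+1,\ 15x+3$, because $3$ always divides the second form: at a prime dividing $G$, every single form must have nonzero constant term. The pair $15x+2,\ 15x+4$ is admissible. At $p=2$ take $x$ odd. At $p=3$ and $p=5$ neither constant term vanishes. At $p\ge7$ the two forms exclude at most two classes of $x$.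

We use the following classical facts: the Chinese remainder theorem; Dirichlet's theorem on primes in progressions; $\varphi(x)\to\infty$ as $x\to\infty$; Chebyshev's theorem in the form $\pi(2y)-\pi(y)\to\infty$. Dirichlet's theorem will appear in this shape: if $h$ and $D$ are both coprime to $N$, there are arbitrarily large primes $\ell$ with $h\ell\equiv-D\pmod N$. We also quote one deep theorem.

**Theorem (Maynard–Tao).** There is an absolute $K\ge2$ such that for every admissible $K$-tuple of distinct linear forms $Gx+b_1,\dots,Gx+b_K$, for infinitely many $n\in\mathbb N$ at least two of the numbers $Gn+b_i$ are prime.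

The references are Maynard, *Small gaps between primes*, Ann. of Math. 181 (2015). In this form it is quoted in Banks–Freiberg–Turnage-Butterbaugh, *Consecutive primes in tuples*, Acta Arith. 167 (2015), 261–266; see also Maynard, *Dense clusters of primes in subsets*, Compositio Math. 152 (2016), Thm 3.1.

## 2. Vemuri's conjecture on termwise larger primes

A larger prime covers fewer integers. So if we replace primes by larger ones, keeping their number, we expect it to become harder to cover a long run, and $g$ to go down. Can it go up instead? Can it go up by as much as we like? The following conjecture is from Harish Vemuri, "Domination in direct products of complete graphs", arXiv:1908.02445 (2019).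

**Conjecture.** For all positive integers $j$ there exist a positive integer $k$ and primes $q_1<\dots<q_k$ and $r_1<\dots<r_k$ with $q_i\le r_i$ for all $i$, such that
$$g(q_1q_2\cdots q_k)\le g(r_1r_2\cdots r_k)-j .$$

The conjecture is true. We prove a stronger statement, in which only one prime changes, and it changes by a bounded amount.

**Theorem 1.** There is an absolute constant $C$ such that for every $j\ge1$ and every $Y$ there are infinitely many $k$ for which there exist a squarefree $M$ with $k-1$ prime factors, all $>Y$, and primes $q<r\le q+C$, not dividing $M$ and $>Y$, with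
$$g(Mq)\le g(Mr)-j .$$

This implies the conjecture. Let $q_1<\dots<q_k$ be the primes dividing $Mq$ and $r_1<\dots<r_k$ those dividing $Mr$. The second set arises from the first by replacing $q$ with the larger prime $r$, so the first list is termwise below the second by the remark in Section 1.

## 3. Up to three primes by hand, and primes all larger than their number

Suppose first that all $k$ primes exceed $k$. Then $g=k+1$. Indeed, letting each prime cover one place covers a run of length $k$. In a run of $k+1$ integers, a prime $p\ge k+1$ divides at most one member, so at most $k$ members are covered. Hence, among primes larger than $k$, raising primes changes nothing.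

Next, $g(2n)=2g(n)$ for odd $n$. The odd integers are the numbers $2w+n$ with $w\in\mathbb Z$, and $\gcd(2w+n,n)=\gcd(2w,n)=\gcd(w,n)$. So the $2n$-coprime integers are exactly the $2w+n$ with $w$ $n$-coprime, and all gaps double.

This settles $k\le3$.

- For $k=1$, $g$ is always $2$.
- For $k=2$, $g=3$ if both primes are odd, and $g(2p)=2g(p)=4$. So $g$ is $4$ or $3$ according to whether the smallest prime is $2$ or not.
- For $k=3$ with all primes at least $5$, $g=4$. With smallest prime $3$, say $3,p,q$ with $5\le p<q$: the run $x,x+1,x+2,x+3$ with $3\mid x$, $p\mid x+1$, $q\mid x+2$ is covered, while in a run of five the primes $3,p,q$ cover at most $2+1+1=4$ places. So $g(3pq)=5$. With smallest prime $2$, $g=2\cdot3=6$.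

In each case $g$ depends only on the smallest prime and does not increase when that prime grows. So for $k\le3$ the conjectured inequality never holds, even with $j=1$. An example needs some primes that are at most $k$, and it needs more than three primes.

## 4. One prime that must cover two prescribed places

In a run of length $L$ a prime $p$ covers at most $\lceil L/p\rceil$ places, and this bound does not increase with $p$. So a larger prime cannot win by the number of places it covers. What can help it is spacing: if two particular places at distance exactly $r$ must be covered by a single prime, then $r$ can do it, and a smaller $q$ may have no suitable pair of places at distance $q$.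

Here is a setting that forces this. Let $(a,b)$ be an $N$-gap of size $d$, let $r=cN-d$ be prime, and put $T=c\varphi(N)-2$. Let $\theta_1,\dots,\theta_T$ be huge primes, so large that each covers at most one place in any run we consider, and put $M=N\theta_1\cdots\theta_T$. The run $[a+1,\,b+cN-1]$ has length $cN+d-1$. Its $N$-coprime members are those of $[a+1,a+cN]$, because $(a+cN,b+cN)$ is again a gap, so there are $c\varphi(N)=T+2$ of them. The $\theta$'s can take care of $T$, and the prime $r$ must take two. It can take $b$ and $a+cN$, because
$$(a+cN)-b=cN-d=r .$$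
So $g(Mr)\ge cN+d$. Any run of length at least $cN$ has at least $T+2$ $N$-coprime members, so a prime $q$ in the place of $r$ must also cover two $N$-coprime places.

The first attempt is to take the simplest $N$ and hope that $q$ cannot. Let $N=3$, with gap $(a,b)=(2,4)$, $d=2$, which is the largest size. Take $c=3$, so $r=9-2=7$ and $T=3\cdot2-2=4$, and $M=3\cdot19\cdot23\cdot29\cdot31$. The run $[3,12]$ has the six $3$-coprime members $4,5,7,8,10,11$. The prime $7$ covers $4$ and $11$, the four large primes cover the rest, and $g(7M)\ge11$. But $q=5$ does as well: it covers $5$ and $10$, and the four large primes cover $4,7,8,11$. So $g(5M)\ge11$ too. In fact both equal $11$. A run of eleven integers has at least $6+1=7$ $3$-coprime members. The prime $7$ covers at most two places of it. The prime $5$ covers at most three, and if it covers three, $v,v+5,v+10$, then one of these is a multiple of $3$. So in either case at most $2+4=6$ of the $3$-coprime members are covered.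

The toy example shows exactly what went wrong. Here $q=cN-d-e$ with $e=2$, and $q$ covered $5=b+1$ and $10=(a-1)+cN$. It used the neighbors $b+1$ and $a-1$ of the gap, which are $3$-coprime. In general a pair of $N$-coprime places $b+\sigma$ and $(a-\tau)+cN$ with $\sigma+\tau=e$ has distance $cN-d-e=q$. To prevent this for all $e\le E$, we want the gap to be isolated: none of $a-i$, $b+i$ with $1\le i\le E$ is $N$-coprime. And since $q$ could also work with another gap of $N$, only slightly shorter, we want every gap to be either of size exactly $d$ and isolated, or shorter by a definite amount.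

There is also the question of the primes $q$ and $r$. We need $r\equiv-d\pmod N$, and Dirichlet's theorem supplies such $r$ when $\gcd(d,N)=1$. But we also need $q=r-e$ prime with $1\le e\le E$, where $E$ was fixed before $N$ and $N$ before $r$. Dirichlet's theorem does not give this. The Maynard–Tao theorem gives two primes close together in a progression, without telling us which two members of the tuple they are. We meet this by using one modulus $N^{(i)}$ for each index $i$, so that whichever member turns out to be $r$, it is $\equiv-d_i$ modulo its own modulus. Admissibility then requires slightly more than $\gcd(d,N)=1$. All this is collected in the next statement.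

**Proposition 2.** Let $E,j\ge1$ and $Y$ be given. Put $\gamma=j+E+1$. There are an odd squarefree $N$ with all prime factors $>Y$ and an integer $d>\gamma$ such that

(a) $\gcd(d+\sigma,N)=1$ for all integers $|\sigma|\le E$;

(b) there is an $N$-gap of size $d$;

(c) every $N$-gap $(A,B)$ with $B-A>d-\gamma+E+1$ has $B-A=d$, and none of $A-i$, $B+i$ $(1\le i\le E)$ is $N$-coprime.

Since $\gamma-E-1=j$, condition (c) says that every gap of size different from $d$ is shorter than $d$ by at least $j$.

## 5. From an isolated longest gap to Theorem 1

We assume Proposition 2 here and deduce Theorem 1.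

**Step 1: the tuple.** This step sets up $K$ moduli so that any member of the tuple can play the role of $r$. Let $K$ be as in the Maynard–Tao theorem, and put
$$h_i=i\cdot K!\quad(1\le i\le K),\qquad E=h_K-h_1\ge1,\qquad C=E .$$
These depend on $K$ only, so $C$ is absolute. Given $j$ and $Y$, put $\gamma=j+E+1$ and apply Proposition 2 successively $K$ times, each time with $Y$ replaced by a number exceeding $Y$ and all primes obtained so far. We get pairs $(N^{(i)},d_i)$, $1\le i\le K$, with the $N^{(i)}$ pairwise coprime. Let $G=\prod_iN^{(i)}$ and choose $x_0\ge0$ with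
$$x_0\equiv-d_i-h_i\pmod{N^{(i)}}\qquad(1\le i\le K).\tag{2}$$

**Step 2: the tuple is admissible.** We check that $Gx+x_0+h_l$ $(1\le l\le K)$ has no fixed prime divisor. The forms are distinct because the $h_l$ are. Let $p$ be a prime.

If $p\nmid G$, then $Gx+x_0$ runs through all residues modulo $p$, so it suffices that the $h_l$ do not occupy all residues modulo $p$. For $p\le K$ all $h_l$ are $\equiv0$, one class only. For $p>K$ there are only $K<p$ of them.

If $p\mid G$, then $p\mid N^{(i)}$ for one $i$, and by (2)
$$Gx+x_0+h_l\equiv-(d_i+h_i-h_l)\pmod p .$$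
Since $|h_i-h_l|\le E$, part (a) of Proposition 2 for $(N^{(i)},d_i)$ says this is nonzero modulo $p$, for every $l$ and every $x$.

**Step 3: the primes $q,r$ and the number $M$.** By Maynard–Tao there are arbitrarily large $X=Gn+x_0$ and indices $l<i$ such that $q:=X+h_l$ and $r:=X+h_i$ are both prime. Put $N=N^{(i)}$, $d=d_i$, $\Delta=d-\gamma$, $L=\Delta+E+1$, and $e=r-q=h_i-h_l\in[1,E]$. By (2), $r\equiv x_0+h_i\equiv-d\pmod N$, so for some integer $c$
$$r=cN-d,\qquad q=cN-d-e.\tag{3}$$
There are only finitely many possible triples $(N,d,e)$, one for each pair $l<i$. So by taking $X$ large we may assume, whichever pair occurs, that $q>Y$, that $q$ exceeds all primes dividing $N$, that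
$$cN\ge2d+2e+L,\tag{4}$$
and that $T:=c\varphi(N)-2\ge1$. Choose distinct primes $\theta_1,\dots,\theta_T$ larger than $r$ and than $2cN$, and set $M=N\theta_1\cdots\theta_T$. Then $M$ is squarefree, and neither $q$ nor $r$ divides $M$.

**Step 4: $g(Mr)\ge cN+d$.** We exhibit a run of $cN+d-1$ integers, none coprime to $Mr$. Let $(a,b)$ be an $N$-gap of size $d$, which exists by (b). The interval $[a+1,b+cN-1]$ contains exactly $c\varphi(N)=T+2$ $N$-coprime integers, namely those in $[a+1,a+cN]$, since $(a+cN,b+cN)$ is an $N$-gap. Among them are $b$ and $a+cN=b-d+cN=b+r$. Call the others $w_1,\dots,w_T$. The moduli $N,r,\theta_1,\dots,\theta_T$ are pairwise coprime, so there is $x$ with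
$$x\equiv0\ (\mathrm{mod}\ N),\qquad x\equiv-b\ (\mathrm{mod}\ r),\qquad x\equiv-w_i\ (\mathrm{mod}\ \theta_i).$$
In the run $[a+1,b+cN-1]+x$ a member $y+x$ with $y$ not $N$-coprime is not $N$-coprime. The members $b+x$ and $b+r+x$ are divisible by $r$, and $w_i+x$ is divisible by $\theta_i$. So none of these $cN+d-1$ consecutive integers is coprime to $Mr$.

**Step 5: $g(Mq)\le cN+L$.** We show that no run of length $cN+L$ is covered by the primes of $Mq$. Suppose $J=[y+1,y+cN+L]$ contains no integer coprime to $Mq$.

Count first. By (4) and (3), $|J|=cN+L\le2cN-2d-2e=2q$, so at most two elements of $J$ are multiples of $q$. Also $|J|<2cN<\theta_i$, so each $\theta_i$ divides at most one element. Every $N$-coprime element of $J$ is divisible by $q$ or some $\theta_i$, so there are at most $T+2=c\varphi(N)$ of them. But $[y+1,y+cN]\subseteq J$ already contains $c\varphi(N)$ by (1). So equality holds everywhere, with two consequences.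

First, $[y+cN+1,y+cN+L]$ contains no $N$-coprime integer, and subtracting $cN$, neither does $[y+1,y+L]$. Let $a$ be the largest $N$-coprime integer $\le y$ and $b$ the smallest one $\ge y+1$. Then $(a,b)$ is an $N$-gap with
$$a\le y,\qquad b\ge y+L+1,$$
of size at least $L+1>d-\gamma+E+1$. By (c), $b-a=d$, and none of $a-i,b+i$ $(1\le i\le E)$ is $N$-coprime.

Second, at most $T$ of the $T+2$ $N$-coprime elements are divisible by some $\theta_i$, so $J$ contains exactly two multiples of $q$, they are $v$ and $v+q$ for some $v$, and both are $N$-coprime.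

Now locate $v$. Since $v>y\ge a$ is $N$-coprime, $v\ge b$. Next, $v+q\le y+cN+L<b+cN$, so
$$v+q-cN=v-d-e<b .$$
This number is $N$-coprime, because $v+q$ is. Hence $v-d-e\le a$. Put $\sigma=v-b\ge0$ and $\tau=a-(v-d-e)\ge0$. Then
$$\sigma+\tau=a-b+d+e=e,$$
and $b+\sigma=v$, $a-\tau=v-d-e$ are $N$-coprime with $0\le\sigma,\tau\le e\le E$. Since none of $b+i,a-i$ with $1\le i\le E$ is $N$-coprime, $\sigma=\tau=0$. So $e=0$, contradicting $e\ge1$.

**Step 6: conclusion.** By Steps 4 and 5,
$$g(Mr)-g(Mq)\ge(cN+d)-(cN+\Delta+E+1)=\gamma-E-1=j .$$
All primes of $M$, and $q$ and $r$, exceed $Y$, and $0<r-q\le E=C$. The number of primes is $k=\omega(N)+T+1$ with $T=c\varphi(N)-2$. Since $X$, hence $c$, can be taken arbitrarily large while $N$ ranges over a finite set, infinitely many $k$ occur. This proves Theorem 1, given Proposition 2. $\square$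

**Remark (including the prime 2).** Take $Y\ge2$, or note that $N$, $q$, $r$ and the $\theta_i$ above are odd in any case (every $N^{(i)}>1$ is odd, and $q,r,\theta_i$ exceed its prime factors). So $Mq$ and $Mr$ are odd, and $g(2n)=2g(n)$ for odd $n$ gives also $g(2Mq)\le g(2Mr)-2j$.

## 6. Prescribing one gap by congruences, and why this is not enough

It remains to prove Proposition 2. The natural first attempt makes an isolated gap directly. Let $\gamma=j+E+1$ and look at the window
$$W=[a-E,\,b+E],\qquad b=a+\gamma,$$
with $\gamma+2E+1$ elements. Choose $s=\gamma+2E-1$ primes, all larger than $|W|$, and by the Chinese remainder theorem choose $a$ so that each of the $s$ elements of $W$ other than $a$ and $b$ is divisible by its own prime. For $P$ the product of these primes, $(a,b)$ is an isolated $P$-gap of size $\gamma$. For $E=j=1$ we have $\gamma=3$, $s=4$, and the four primes cover $a-1,\ a+1,\ a+2,\ a+4$.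

The attempt fails at (c), with $d=\gamma$: that condition would require every $P$-gap larger than $E+1$ to have size $\gamma$. But the same $s$ primes can be assigned to $s$ consecutive integers instead. So $P$ has a gap of size at least $s+1=\gamma+2E>\gamma$. In the case $E=j=1$, our gap has size $3$, and there is one of size at least $5$. The primes spent on the margins of $(a,b)$ are available elsewhere to make a longer gap.

So we need a device that tells gaps apart by where they are, not by how long they are. We will enlarge the modulus from $N$ to $N'$ so that the longest $N'$-gaps come from $N$-gaps by adding a fixed large number $cN$ to the size, and so that only those $N$-gaps are extended that lie in a prescribed window modulo $P$. The next lemma contains the rigidity that produces the window.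

## 7. Blocks of $2p_1-1$ integers with a single non-coprime member

From here on, let $s\ge3$, let $p_1<\dots<p_s<2p_1$ be odd primes, and put
$$P=p_1\cdots p_s,\qquad m=p_1-1,\qquad n=2m+1=2p_1-1 .$$
Since $p_i<2p_1$, we have $p_i\le n$ for all $i$.

Example: $7,11,13$ give $P=1001$, $m=6$, $n=13$. The block $-6,\dots,6$ of $13$ integers has the single non-$P$-coprime member $0$, in the middle. The block $1,\dots,13$ has three, namely $7,11,13$. The lemma says that $n$ consecutive integers have at least one non-coprime member, and that a single one must be in the middle and a multiple of $P$.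

**Lemma 3.** Let $P\mid N$, let $\ell\ge1$ with $\gcd(\ell,N)=1$, and consider blocks of consecutive terms of a progression with difference $\ell$.

(i) A block of at most $2m$ terms contains at most $2m-1$ $N$-coprime terms.

(ii) A block $u,u+\ell,\dots,u+2m\ell$ contains at most $2m$ $N$-coprime terms. If it contains exactly $2m$, then the one that is not $N$-coprime is $u+m\ell$, and $P\mid u+m\ell$.

*Proof.*

**Step 1: difference 1.** A block of fewer than $2m$ integers is trivially fine. A block of exactly $2m=2p_1-2\ge p_1$ consecutive integers contains a multiple of $p_1$, so at most $2m-1$ are $N$-coprime. This is (i). Likewise a block $k,\dots,k+2m$ contains a multiple of $p_1$, so at most $2m$ are $N$-coprime. Suppose exactly $2m$ are, and let $k+i_0$ be the other one. Each $p_i\le n$ divides some element of the block, and that element is not $N$-coprime, so it is $k+i_0$. Hence every $p_i$ divides $k+i_0$, that is, $P\mid k+i_0$. Moreover $p_1$ divides no other element of the block, so $k+i_0-p_1$ and $k+i_0+p_1$ lie outside it: $i_0-p_1<0$ and $i_0+p_1>2m$. The first says $i_0\le m$, the second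 $i_0>2m-p_1=m-1$. So $i_0=m$.

**Step 2: difference $\ell$.** Choose $k$ with $\ell k\equiv u\pmod N$. Then $u+i\ell\equiv\ell(k+i)\pmod N$. Since $\gcd(\ell,N)=1$ and $P\mid N$, $u+i\ell$ is $N$-coprime if and only if $k+i$ is, and $P\mid u+i\ell$ if and only if $P\mid k+i$. So Step 1 carries over. $\square$

## 8. Lengthening gaps that lie in a window

The construction multiplies $N$ by one prime $\ell$ and by many huge primes $\eta_i$, each of which covers one place. A run of length at least $cN$ has at least $c\varphi(N)$ $N$-coprime places. We supply only $t=c\varphi(N)-2m$ primes $\eta_i$, so $\ell$ must cover $2m$ of these places. It can reach at most $2m+1$ places, and Lemma 3 says it succeeds only if its middle place is a multiple of $P$. That pins the run down modulo $P$.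

**Lemma 4.** Let $N$ be odd and squarefree with $P\mid N$. Let $D\ge1$ with $\gcd(D,N)=1$. Let $\ell$ be a prime with $2m\ell\equiv-D\pmod N$ and $\ell>D+g(N)$. Put $c=(2m\ell+D)/N$ and suppose $t:=c\varphi(N)-2m\ge1$. Let $\eta_1,\dots,\eta_t$ be distinct primes $>cN+g(N)$ and $N'=N\ell\eta_1\cdots\eta_t$. Then $N'$ is odd and squarefree, and:

(i) If $(A,B)$ is an $N'$-gap with $B-A>cN$, then $(A,B-cN)$ is an $N$-gap, and there is an integer $u$ with
$$2u\equiv D\pmod P,\qquad u\ge B-cN,\qquad u-D\le A .$$

(ii) Let $(a,b)$ be an $N$-gap and $u$ an integer with $u\ge b$, $u-D\le a$, such that $u+i\ell$ is $N$-coprime for all $0\le i\le2m$, $i\ne m$. Then there is an $N'$-gap $(A,B)$ with $B-A=cN+(b-a)$ and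
$$A\equiv a\ (\mathrm{mod}\ N),\qquad A\equiv a-u\ (\mathrm{mod}\ \ell),\qquad A\equiv a-w_i\ (\mathrm{mod}\ \eta_i),$$
with integers $a<w_i<b+cN$ $(1\le i\le t)$.

Part (i) says that the shortened gap $(A,B-cN)$ lies in the window $[u-D,u]$. The sum of the window's endpoints is $2u-D\equiv0\pmod P$, so the window is symmetric about a multiple of $P/2$. For instance, with $N=P$ and $D=2b$, the condition $2u\equiv2b\pmod P$ gives $u=b+\kappa P$, and the possible windows are $[-b,b]+\kappa P$.

*Proof.*

**Step 1: $N'$ is odd and squarefree.** If $\ell\mid N$, then $2m\ell\equiv-D\pmod N$ gives $\ell\mid D$, against $\gcd(D,N)=1$. So $\ell\nmid N$. Also $\ell>D+g(N)>2$, so $\ell$ is odd. Since $cN=2m\ell+D>\ell$ and $cN\ge N$, each $\eta_i>cN$ is larger than $\ell$ and than $N$. The claim follows.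

**Step 2: an upper bound for covered places.** We bound the number of $N$-coprime elements in an uncovered-free interval. Let $J$ be an interval with $|J|\le cN+g(N)$ and no $N'$-coprime element. We have
$$n\ell=2m\ell+\ell=cN-D+\ell>cN+g(N)\ge|J|,$$
so $J$ contains at most $n$ multiples of $\ell$, and they are consecutive multiples. By Lemma 3, at most $2m$ of them are $N$-coprime, and at most $2m-1$ if there are fewer than $n$ multiples. Each $\eta_i>|J|$ divides at most one element of $J$. Every $N$-coprime element of $J$ is divisible by $\ell$ or some $\eta_i$, so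
$$J\text{ has at most }2m+t=c\varphi(N)\text{ $N$-coprime elements.}\tag{5}$$
If $|J|=cN+g(N)$, then $J$ would contain $c\varphi(N)$ $N$-coprime integers among its first $cN$ elements and at least one more among its last $g(N)$, contradicting (5). Hence $g(N')\le cN+g(N)$.

**Step 3: proof of (i), locating the multiples of $\ell$.** Let $(A,B)$ be an $N'$-gap with $B-A>cN$, and let $I=[A+1,B-1]$. Then $cN\le|I|<cN+g(N)$, the second inequality by Step 2. So $I$ has at least $c\varphi(N)$ $N$-coprime elements, and by (5) exactly $c\varphi(N)=2m+t$. At most $t$ of these are divisible by some $\eta_i$, so at least $2m$ of them are multiples of $\ell$. By Step 2 this forces $I$ to contain exactly $n$ multiples of $\ell$, say $u,u+\ell,\dots,u+2m\ell$, of which exactly $2m$ are $N$-coprime. By Lemma 3(ii) all of them except $u+m\ell$ are $N$-coprime, and $P\mid u+m\ell$. Therefore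
$$2u\equiv-2m\ell=D-cN\equiv D\pmod P .$$

**Step 4: proof of (i), the smaller gap and its window.** Since $[A+1,A+cN]\subseteq I$ already contains $c\varphi(N)$ $N$-coprime integers, $[A+cN+1,B-1]$ contains none. As $A+cN$ and $B$ are $N$-coprime and $A+cN<B$, $(A+cN,B)$ is an $N$-gap, and hence so is $(A,B-cN)$. The integer $u>A$ is $N$-coprime (it is the term with index $0\ne m$), so $u\ge B-cN$. The integer $u+2m\ell=u+cN-D$ is $N$-coprime and less than $B$. So $u-D$ is $N$-coprime and less than $B-cN$, which gives $u-D\le A$.

**Step 5: proof of (ii), building the run.** Let $I_0=[a+1,b+cN-1]$. It contains exactly $c\varphi(N)$ $N$-coprime integers: those in $[a+1,a+cN]$, since $[a+cN+1,b+cN-1]$ contains none. All $u+i\ell$ $(0\le i\le2m)$ lie in $I_0$, because $u\ge b>a$ and $u+2m\ell=u+cN-D\le a+cN$. The $2m$ terms with $i\ne m$ are $N$-coprime by hypothesis, and by Lemma 3(ii) there are no more than $2m$. So exactly $t=c\varphi(N)-2m$ $N$-coprime elements of $I_0$ remain; call them $w_1,\dots,w_t$. Choose $x$ with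
$$x\equiv0\ (\mathrm{mod}\ N),\qquad x\equiv-u\ (\mathrm{mod}\ \ell),\qquad x\equiv-w_i\ (\mathrm{mod}\ \eta_i),$$
and put $A=a+x$, $B=b+cN+x$. Then no element of $I_0+x=[A+1,B-1]$ is $N'$-coprime, the three congruences for $A$ hold, and $B-A=cN+(b-a)$.

**Step 6: proof of (ii), the ends are $N'$-coprime.** Modulo $N$, $A\equiv a$ and $B\equiv b$, so $A$ and $B$ are $N$-coprime. Modulo $\ell$, $A\equiv a-u$ with $0<u-a\le D<\ell$. Since $cN=2m\ell+D\equiv D\pmod\ell$, we have $B\equiv b-u+D$ with
$$0<b-a\le b-u+D\le D<\ell,$$
by $u-D\le a$ and $u\ge b$. Modulo $\eta_i$, $A\equiv a-w_i$ and $B\equiv b+cN-w_i$. Because $a<w_i<b+cN$, both $w_i-a$ and $b+cN-w_i$ are positive and less than $cN+(b-a)\le cN+g(N)<\eta_i$. So $A$ and $B$ are $N'$-coprime, and $(A,B)$ is an $N'$-gap. $\square$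

## 9. Two windows with small intersection: proof of Proposition 2

One window is not enough. It is symmetric about a multiple of $P/2$, so if it contains $(a,b)$ then it also contains everything between $a$ and its center. We use two lifts with two different centers. The first, with $D=2b$, forces the gap into $[-b,b]$ modulo $P$. The second forces it into $[\alpha,P-\alpha]$ modulo $P$, with an $\alpha$ slightly less than $a$. Modulo $P$ the intersection is
$$[\alpha,b]\ \cup\ [-b,-\alpha],$$
a short interval around our isolated gap and its mirror image. If $[\alpha,b]$ contains no other large gap, (c) will follow. The work lies in choosing $\alpha$ so that the second lift can be carried out.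

**Step 1: the primes and the isolated $P$-gap.** Let $s=2E+\gamma-1$. Since $\gamma\ge3$, $s\ge4$. By Chebyshev's theorem and $\varphi(x)\to\infty$, choose $y>\max(Y,4\gamma+4E)$ so large that there are $s$ primes $p_1<\dots<p_s$ in $(y,2y)$ and, with $m=p_1-1$,
$$\varphi(2m)>\gamma+2E.\tag{6}$$
Then $p_s<2y<2p_1$, the primes are odd, and we set $P=p_1\cdots p_s$.

As in Section 6, choose $a\in[0,P)$ by the Chinese remainder theorem such that, with $b=a+\gamma$, the $s$ elements of $W=[a-E,b+E]$ other than $a,b$ are assigned bijectively to $p_1,\dots,p_s$, each being divisible by its assigned prime. Since $|W|=\gamma+2E+1<p_1$, each $p_k$ divides only its assigned element of $W$. Consequently $a$ and $b$ are $P$-coprime, $(a,b)$ is a $P$-gap of size $\gamma$, and $a-i,b+i$ are not $P$-coprime for $1\le i\le E$. Also, since $s\ge2$ and each element of $W$ is divisible by at most one $p_k$, $W$ contains no multiple of $P$. In particular $a\ne0$, and $P\notin[a,b]$, so $0<a<b<P$.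

**Step 2: we may assume $0<a<b<P/2$.** We first exclude $a<P/2<b$. In that case $i:=P-2a$ satisfies $0<i<2\gamma$. Let $p_k$ be assigned to $a+i_k$, where $i_k\in[-E,\gamma+E]$. Then $p_k$ divides $2(a+i_k)=P-i+2i_k$, so $p_k\mid2i_k-i$. Since $|2i_k-i|\le2\gamma+2E<p_1$, we get $i_k=i/2$, for every $k$. But the $i_k$ are distinct and $s\ge2$, a contradiction. As $P$ is odd, either $b<P/2$ or $a>P/2$. If $a>P/2$, replace $(a,b)$ by $(P-b,P-a)$ and $W$ by $P-W$. All properties of Step 1 persist. So from now on
$$0<a<b<P/2 .$$

**Step 3: the integers $z$ and $\alpha$.** We choose the left end $\alpha$ of the second window. It must be close to $a$, so that nothing else of interest lies in $[\alpha,b]$, and it must make a certain number coprime to $2m$; that coprimality is used once, in Step 6.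

The interval $[\gamma+E+1,\,p_1-E-1]$ contains $m-\gamma-2E$ integers $z$. (This is positive, since $p_1>4\gamma+4E$.) They lie in an interval of fewer than $m$ integers, so the numbers $P+2z$ are pairwise distinct modulo $2m$, and they are odd. Hence they occupy all but $\gamma+2E$ of the $m$ odd residues modulo $2m$. The $\varphi(2m)$ residues coprime to $2m$ are all odd, so by (6) we can choose $z$ in this interval with
$$\gcd(P+2z,\,2m)=1.\tag{7}$$
Put $\alpha=b-z$. Then $\alpha\le b-\gamma-E-1=a-E-1$.

Every $w\in[\alpha,a-E-1]$ is $P$-coprime. Indeed, if $p_k\mid w$ and $p_k$ is assigned to $y_k\in W$, then $p_k\mid y_k-w$ with $0<y_k-w\le b+E-\alpha=z+E<p_1$, which is impossible. Since $[a-E,b]\subseteq W$ contains no multiple of $P$ either, $[\alpha,b]$ contains no multiple of $P$. As $b>0$ and $0\notin[\alpha,b]$, we get $\alpha>0$. Combining with Step 1: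

$$\text{the $P$-coprime integers in }[\alpha,b]\text{ are }\alpha,\alpha+1,\dots,a-E-1,\,a,\,b.\tag{8}$$

The gaps between consecutive ones have sizes $1$, $E+1$ and $\gamma$. Since $\gamma=j+E+1>E+1$, a size larger than $E+1$ occurs only for $(a,b)$.

Example: for $E=j=1$, $\gamma=3$, $s=4$, one may take the primes $19,23,29,31$. Here $m=18$, $\varphi(36)=12>5$, and $z$ ranges over $[5,17]$, which has $13=m-\gamma-2E$ elements. In $[\alpha,b]$ the $P$-coprime integers are $\alpha,\dots,a-2,\,a,\,a+3$.

Two inequalities for later. The prime factors of $2m=2(p_1-1)$ are less than $p_1$, so $\gcd(2m,P)=1$. And $2mz<2p_1^2<P$, since $P$ is a product of at least four primes $\ge p_1>2$.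

**Step 4: the first lift, with window $[-b,b]$.** By Dirichlet's theorem choose a prime $\ell_1$ with
$$m\ell_1\equiv-b\pmod P,\qquad\ell_1>2m(P+2z).$$
This is possible because $m$ and $b$ are coprime to $P$. Apply Lemma 4 with base $P$, $D=2b$, $\ell=\ell_1$, and write $c_1P=2m\ell_1+2b$. The hypotheses hold: $\gcd(2b,P)=1$; $2b+g(P)\le2P<\ell_1$; and $c_1P>2m\ell_1>2mP$ gives $c_1>2m$, so $t_1:=c_1\varphi(P)-2m\ge1$. Take distinct primes
$$\eta_i>2m(c_1+1)P\qquad(1\le i\le t_1),$$
which exceed $c_1P+g(P)$. Call the resulting modulus $N_1=P\ell_1\eta_1\cdots\eta_{t_1}$.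

The choice $u=b$ satisfies the hypotheses of Lemma 4(ii) for the $P$-gap $(a,b)$. Clearly $u\ge b$ and $u-2b=-b\le a$. For $0\le i\le2m$, $i\ne m$,
$$m(b+i\ell_1)\equiv mb-ib=b(m-i)\pmod P,$$
which is coprime to $P$ since $0<|m-i|\le m<p_1$. So $b+i\ell_1$ is $P$-coprime. We obtain an $N_1$-gap $(A_1,B_1)$ with $B_1-A_1=c_1P+\gamma$ and
$$A_1\equiv a\ (\mathrm{mod}\ P),\qquad A_1\equiv a-b=-\gamma\ (\mathrm{mod}\ \ell_1),\qquad A_1\equiv a-w_i\ (\mathrm{mod}\ \eta_i),\tag{9}$$
with $a<w_i<b+c_1P$.

**Step 5: setting up the second lift.** The gap to be lifted now has size $c_1P+\gamma$, so the window length must exceed $c_1P$. Let $D_2=P-2\alpha$, which is positive since $\alpha<P/2$, and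
$$D'=c_1P+D_2=2m\ell_1+2b+P-2\alpha=2m\ell_1+P+2z.\tag{10}$$
By (7), $\gcd(D',2m)=\gcd(P+2z,2m)=1$. Also $\gcd(D',N_1)=1$:

- modulo $p_k$, $D'\equiv-2\alpha\not\equiv0$, since $\alpha$ is $P$-coprime and $p_k$ is odd;
- modulo $\ell_1$, $D'\equiv P+2z\in(0,\ell_1)$;
- for $\eta_i$, $0<D'<(c_1+1)P<\eta_i$.

Moreover $\gcd(2m,N_1)=1$, since $\gcd(2m,P)=1$ and the primes $\ell_1,\eta_i$ exceed $2m$. So Dirichlet's theorem gives a prime $\ell_2$ with
$$2m\ell_2\equiv-D'\pmod{N_1},\qquad\ell_2>D'+N_1+c_1P+\gamma+E .$$
Put $c_2N_1=2m\ell_2+D'$. Then $\ell_2>D'+g(N_1)$, and $c_2N_1>2m\ell_2>2mN_1$ gives $c_2>2m$, so $t_2:=c_2\varphi(N_1)-2m\ge1$. Choose distinct primes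
$$\eta_i'>(c_2+1)N_1+c_1P+\gamma+E\qquad(1\le i\le t_2),$$
which exceed $c_2N_1+g(N_1)$. Lemma 4 applies with base $N_1$, $D=D'$, $\ell=\ell_2$ and these primes. Call the result $N=N_1\ell_2\eta_1'\cdots\eta_{t_2}'$. It is odd and squarefree, and all its prime factors are at least $p_1>Y$.

**Step 6: the gap $(A_1,B_1)$ survives the second lift; proof of (b).** We check the hypotheses of Lemma 4(ii) for
$$u=A_1-(a-\alpha)+D' .$$
The position is right: $u-D'=A_1-(a-\alpha)\le A_1$, and
$$u-B_1=-(c_1P+\gamma)-(a-\alpha)+c_1P+P-2\alpha=P-a-\alpha-\gamma>2b-a-\alpha-\gamma=b-\alpha>0 .$$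

Now let $0\le i\le2m$, $i\ne m$, and put $i'=2m-i$, so $i'\in[0,2m]$ and $i'\ne m$. Using $2m\ell_2\equiv-D'$,
$$2m(u+i\ell_2)\equiv V:=2m\bigl(A_1-(a-\alpha)\bigr)+i'D'\pmod{N_1}.$$
If a prime factor of $N_1$ divided $u+i\ell_2$, it would divide $V$. So it is enough to show that no prime factor of $N_1$ divides $V$. By (9) and (10):

- Modulo $p_k$: $A_1-(a-\alpha)\equiv\alpha$ and $D'\equiv-2\alpha$, so $V\equiv2\alpha(m-i')$. This is nonzero, since $\alpha$ is $P$-coprime and $0<|m-i'|\le m<p_1$.

- Modulo $\ell_1$: $A_1-(a-\alpha)\equiv-\gamma-(a-\alpha)=-(b-\alpha)=-z$ and $D'\equiv P+2z$, so $V\equiv-2mz+i'(P+2z)$. If $i'=0$, this is $-2mz$ with $0<2mz<P<\ell_1$. If $i'\ge1$, it lies in $[P+2z-2mz,\,2m(P+2z)]\subset(0,\ell_1)$, because $P>2mz$ and $\ell_1>2m(P+2z)$. So $V\not\equiv0$.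

- Modulo $\eta_i$ (with $w_i$ the integer attached to it in (9)): $A_1-(a-\alpha)\equiv\alpha-w_i$, so $V\equiv V_0:=2m(\alpha-w_i)+i'D'$. Here $0<w_i-\alpha<c_1P+b-\alpha=c_1P+z<(c_1+1)P$ and $0<D'<(c_1+1)P$. So $V_0$ is a difference of two numbers in $[0,2m(c_1+1)P)$, whence $|V_0|<2m(c_1+1)P<\eta_i$. It remains to see $V_0\ne0$. If $i'=0$, then $V_0=2m(\alpha-w_i)\neq0$ since $w_i>a>\alpha$. If $1\le i'\le2m-1$, then $2m\nmid i'D'$, as $\gcd(D',2m)=1$, while $2m\mid2m(\alpha-w_i)$; so $V_0\ne0$. If $i'=2m$, then $V_0=2m(\alpha+D'-w_i)$, and $\alpha+D'=c_1P+P-\alpha>c_1P+b>w_i$, using $\alpha+b<P$. So $V_0\ne0$.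

Hence $u+i\ell_2$ is $N_1$-coprime for all $i\ne m$, and Lemma 4(ii) gives an $N$-gap of size
$$d:=\Delta+\gamma,\qquad\Delta:=c_2N_1+c_1P .$$
This is (b), and $d>\gamma$.

**Step 7: proof of (a).** Let $|\sigma|\le E<\gamma$. We show that no prime factor of $N$ divides $d+\sigma=c_2N_1+c_1P+\gamma+\sigma$.

- Modulo $p_k$: it is $\equiv\gamma+\sigma\in(0,p_1)$.
- Modulo $\ell_1$: since $\ell_1\mid N_1$ and $c_1P\equiv2b$, it is $\equiv2b+\gamma+\sigma$. As $2b<P$ and $\gamma+E<z$, this lies in $(0,P+2z)\subset(0,\ell_1)$.
- Modulo $\eta_i$: it is $\equiv c_1P+\gamma+\sigma\in(0,(c_1+1)P)\subset(0,\eta_i)$.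
- Modulo $\ell_2$: since $c_2N_1\equiv D'$, it is $\equiv D'+c_1P+\gamma+\sigma\in(0,\ell_2)$, by the choice of $\ell_2$.
- Modulo $\eta_i'$: $0<d+\sigma\le c_2N_1+c_1P+\gamma+E<\eta_i'$, by the choice of $\eta_i'$.

In each case the residue is nonzero.

**Step 8: proof of (c), both windows at once.** Let $(A,B)$ be an $N$-gap with $B-A>d-\gamma+E+1=\Delta+E+1$. We undo the two lifts.

Since $B-A>c_2N_1$, Lemma 4(i) with base $N_1$ shows that $(A,B-c_2N_1)$ is an $N_1$-gap, of size $>c_1P+E+1$, and gives $u$ with
$$2u\equiv D'\equiv-2\alpha\pmod P,\qquad u\ge B-c_2N_1,\qquad u-D'\le A .$$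
Since that size exceeds $c_1P$, Lemma 4(i) with base $P$ applies to this $N_1$-gap. With $b'=B-c_2N_1-c_1P$ it shows that $(A,b')$ is a $P$-gap, of size $>E+1$, and gives $u_1$ with
$$2u_1\equiv2b\pmod P,\qquad u_1\ge b',\qquad u_1-2b\le A .$$
As $P$ is odd, we can write $u_1=b+\kappa P$ and $u-c_1P=-\alpha+\kappa'P$. From $u\ge B-c_2N_1=b'+c_1P$ we get $b'\le-\alpha+\kappa'P$, and $u-D'=(u-c_1P)-P+2\alpha=\alpha+(\kappa'-1)P$. So
$$-b+\kappa P\le A<b'\le b+\kappa P,\qquad\alpha+(\kappa'-1)P\le A<b'\le-\alpha+\kappa'P .$$
Translate $A$ and $b'$ by $-\kappa P$; this does not affect coprimality to $P$. So we may take $\kappa=0$. With $\lambda=\kappa'-1$ for the resulting $\kappa'$, we have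
$$-b\le A<b'\le b,\qquad\alpha+\lambda P\le A<b'\le P-\alpha+\lambda P.\tag{11}$$

- If $\lambda\ge1$, then $A\ge\alpha+P>b$, contradicting $A<b$.
- If $\lambda\le-2$, then $b'\le-P-\alpha<-b\le A$, impossible.
- If $\lambda=0$, then $\alpha\le A<b'\le b$. By (8), a $P$-gap inside $[\alpha,b]$ of size $>E+1$ is $(a,b)$. So $(A,b')=(a,b)$.
- If $\lambda=-1$, then $-b\le A<b'\le-\alpha$, and (8) reflected gives $(A,b')=(-b,-a)$.

In both surviving cases $b'-A=\gamma$, so $B-A=\gamma+c_2N_1+c_1P=d$. Moreover, for $1\le i\le E$ the integers $A-i$ and $b'+i$ are not $P$-coprime: in the first case they are $a-i$ and $b+i$, in the second $-(b+i)$ and $-(a-i)$, and Step 1 applies. Undoing the translation by $\kappa P$ changes nothing modulo $P$. Since $B\equiv b'\pmod P$ and $P\mid N$, none of $A-i$, $B+i$ is $N$-coprime. This is (c), and Proposition 2 is proved. Together with Section 5 this completes the proof of Theorem 1 and of the conjecture. $\square$
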